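# Balls that an irrational twist hardly ever meets

## 1. A circle that the flow cannot see

Write $S=\mathrm{PSL}_2(\mathbb R)$, acting by isometries on the upper half plane $\mathbb H$ with hyperbolic distance $d_{\mathbb H}$, and put
$$a_t=\begin{pmatrix}e^{t/2}&0\\0&e^{-t/2}\end{pmatrix},\qquad u_p=\begin{pmatrix}1&p\\0&1\end{pmatrix},\qquad v_y=\begin{pmatrix}1&0\\y&1\end{pmatrix}.$$
Then $a_ti=e^ti$ and
$$a_tu_pa_{-t}=u_{e^tp},\qquad a_tv_ya_{-t}=v_{e^{-t}y}.\tag{1}$$
Let $\Gamma_1\subset S$ be a torsion-free cocompact Fuchsian group (a discrete subgroup with compact quotient). Then $M=\Gamma_1\backslash\mathbb H$ is a closed surface of genus at least $2$. We put $Y=S/\Gamma_1$, with Haar probability measure $m$. Since $\Gamma_1^{ab}\cong\mathbb Z^{2\,\mathrm{genus}}$, there is a surjective homomorphism $\varphi:\Gamma_1\to\mathbb Z$, and we fix one. For instance, in genus $2$, with generators $A_1,B_1,A_2,B_2$ and the relation $[A_1,B_1][A_2,B_2]=1$, send $A_1$ to $1$ and the other generators to $0$. One should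 think of $\varphi(\gamma)$ as a winding number of the loop $\gamma$.

**Definition (twisted quotient).** For $\alpha\in\mathbb R$ let
$$G=\mathbb R\times S,\quad \Gamma=\Gamma_\alpha=\{(n+\alpha\varphi(\gamma),\gamma):n\in\mathbb Z,\ \gamma\in\Gamma_1\},\quad g_t=(0,a_t),\quad X=G/\Gamma_\alpha .$$

Since $\varphi$ is a homomorphism, $\Gamma_\alpha$ is a subgroup. It is discrete: if $(n_k+\alpha\varphi(\gamma_k),\gamma_k)\to(0,e)$, then $\gamma_k=e$ eventually, so $n_k\to0$ and $n_k=0$ eventually. It is cocompact: $[0,1]\times F$ maps onto $X$ whenever the compact set $F$ maps onto $Y$. The map $\pi:X\to Y$, $(s,g)\Gamma\mapsto g\Gamma_1$, has circles as fibres, and going around the loop $\gamma$ in the base shifts the circle by $\alpha\varphi(\gamma)$. For $\alpha=0$ we get the product $(\mathbb R/\mathbb Z)\times Y$. The flow is $g_t(s,g)\Gamma=(s,a_tg)\Gamma$; it never changes $s$.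

Fix any right-invariant Riemannian metric $d$ on $G$, and use $d$ also for the induced metric on $X$. By right invariance, $d(g\Gamma,g_0\Gamma)=\inf_{\gamma\in\Gamma}d(g(g_0\gamma)^{-1},e)$. Writing $B^G(r)$ for the ball of radius $r$ about $e$, we get
$$g\Gamma\in B^X(g_0\Gamma,r)\iff g\in B^G(r)\,g_0\Gamma,\tag{2}$$
$$d(hx,h'x)\le d(h,h')\qquad(x\in X,\ h,h'\in G).\tag{3}$$
The maps $(\tau,h)\mapsto\tau$ and $(\tau,h)\mapsto h^{-1}i$ are Lipschitz from $(G,d)$ to $\mathbb R$ and to $(\mathbb H,d_{\mathbb H})$. Indeed, along a curve with $h'=Zh$, the $d$-speed of $(\tau,h)$ is $|(\tau',Z)|_e$ by right invariance. The derivative of $h^{-1}i$ is $-d(h^{-1})(Z\cdot i)$, whose length is $|Z\cdot i|$ because $h^{-1}$ is an isometry. Both $|\tau'|$ and $|Z\cdot i|$ are at most a constant times $|(\tau',Z)|_e$. Let $c_1$ be a common Lipschitz constant, so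
$$|\tau|\le c_1d((\tau,h),e),\qquad d_{\mathbb H}(h^{-1}i,i)\le c_1d((\tau,h),e).\tag{4}$$

For $x_0\in X$ and $r>0$ consider the points whose forward orbit misses a ball:
$$E(x_0,r)=\{x\in X:\ g_tx\notin B^X(x_0,r)\text{ for any }t\ge0\}.$$

**Proposition 1 (rational twists).** If $b\alpha\in\mathbb Z$ with $b\ge1$, then for every $x_0\in X$ and $0<r\le\frac1{4c_1b}$ the set $E(x_0,r)$ has nonempty interior. In particular $\dim_HE(x_0,r)=4$.

*Proof.* Let $x_0=(s_0,g_0)\Gamma$ and suppose $(s,g)\Gamma\in B^X(x_0,r)$. By (2), $s=\tau+s_0+n+\alpha\varphi(\gamma)$ with $|\tau|<c_1r\le\frac1{4b}$, by (4). Since $n+\alpha\varphi(\gamma)\in\frac1b\mathbb Z$, the distance from $s-s_0$ to $\frac1b\mathbb Z$ is less than $\frac1{4b}$. The flow keeps $s$ fixed, so no point $(s,g)\Gamma$ with $s\in s_0+[\frac1{4b},\frac3{4b}]$ ever enters the ball. These points contain a nonempty open set. $\square$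

So for rational $\alpha$ a whole sheet of orbits misses every small ball. What changes when $\alpha$ is irrational? The sheet disappears, because $\mathbb Z+\alpha\mathbb Z$ is dense in $\mathbb R$. But if $\alpha$ is extremely close to $p/b$, it should take an orbit a very long time to find out that the sheet is not there. These notes turn this into a theorem and measure the cost exactly enough to decide a conjecture.

## 2. A proposed bound in terms of the size of the ball

Some recollections. A *lattice* is a discrete subgroup $\Gamma$ of $G$ such that $G/\Gamma$ carries a finite $G$-invariant measure; normalized, this is the Haar probability measure $\mu$. *Diagonalizable* means that $\mathrm{Ad}(g_t)$ is diagonalizable over $\mathbb R$; for our $g_t$ the eigenvalues are $1,1,e^t,e^{-t}$. For an invariant probability measure $\nu$, $h_\nu(g_1)$ is the Kolmogorov–Sinai entropy, which is an affine function of $\nu$. The variational principle says that on a compact space $\sup_\nu h_\nu(g_1)$ is the topological entropy,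 and a *measure of maximal entropy* is a $\nu$ that attains the supremum. We write $\dim_H\emptyset=-\infty$, $B^X(r)=B^X(\Gamma,r)$, and codim for $4-\dim_H$ in our $X$.

The problem comes from Shirali Kadyrov, "Exceptional sets in homogeneous spaces and Hausdorff dimension", arXiv:1411.0803 (2014).

**Conjecture.** Let $G$ be a Lie group with $\dim G>0$, $\Gamma$ a lattice, $\{g_t\}$ a one parameter diagonalizable subgroup acting on $X=G/\Gamma$. Assume that the Haar measure $\mu$ on $X$ is the unique measure of maximal entropy. Then there is a constant $C>0$ such that for any $x_0\in X$ and $r>0$ for which $g\mapsto gx_0$ is injective on $B^G(r)$, the set $E(x_0,r)$ has Hausdorff dimension at most $\dim G-C\mu(B^X(r))$.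

*A model.* Take $x\mapsto2x$ on $\mathbb R/\mathbb Z$ and the hole $[0,2^{-n})$, of measure $2^{-n}$. If the orbit of $x$ misses the hole, then each of the consecutive blocks of $n$ binary digits of $x$ is one of $2^n-1$ words. So the missing set is covered by $(2^n-1)^k$ intervals of length $2^{-nk}$ for every $k$. Its dimension is therefore at most $1+\frac{\log(1-2^{-n})}{n\log2}\le1-\frac{2^{-n}}{n\log2}$. Apart from the factor $n$ this is a loss proportional to the measure of the hole. The same covering returns in Section 14.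

*Rational twists do not satisfy the hypothesis.* If $b\alpha\in\mathbb Z$, then $e^{2\pi ibs}$ is a nonconstant $g_t$-invariant function on $X$. Hence $\mu=\frac12(\mu_1+\mu_2)$ with $g_t$-invariant $\mu_1\ne\mu_2$, namely the normalized restrictions of $\mu$ to $bs\in[0,\frac12)$ and $bs\in[\frac12,1)$ mod $1$. If $\mu$ has maximal entropy, affinity gives that $\mu_1,\mu_2$ have it too, so $\mu$ is not the only such measure. Proposition 1 is therefore no counterexample.

We also need the size of balls. Since $X$ is compact and $\Gamma$ discrete, there is $r_2>0$, possibly depending on $\alpha$, such that $g\mapsto gx_0$ is injective on $B^G(r)$ for all $x_0\in X$, $r\le r_2$. Otherwise there are $g_k$ in a fixed compact set and $h_k\ne h_k'$ tending to $e$ with $g_k^{-1}h_k^{-1}h_k'g_k\in\Gamma\setminus\{e\}$, and these elements tend to $e$, a contradiction. Consequently $\mu(B^X(r))\asymp r^4$ for small $r$.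

Let $\|\xi\|$ be the distance from $\xi\in\mathbb R$ to $\mathbb Z$, and $\mathbf e(\xi)=e^{2\pi i\xi}$.

**Theorem 1.**

(a) If $\alpha\notin\mathbb Q$, Haar measure $\mu$ is the unique measure of maximal entropy of $(X,g_t)$, even among $g_1$-invariant measures.

(b) There are constants $C_0,c_1,\eta_0,q_0>0$, depending only on $\Gamma_1,\varphi,d$, such that for $\alpha\notin\mathbb Q$, every integer $q\ge q_0$ with $\|q\alpha\|\le\eta_0$, every $x_0\in X$ and every $0<r\le\frac1{8c_1q}$,
$$\dim_HE(x_0,r)\ge4-C_0\|q\alpha\|^2.\tag{5}$$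

(c) Hence if $\alpha\notin\mathbb Q$ and $\liminf_{q\to\infty}q^2\|q\alpha\|=0$ (e.g. $\alpha=\sum_{j\ge1}10^{-j!}$), the conjecture fails for $(G,\Gamma_\alpha,g_t)$: for every fixed $x_0$, no $C>0$ works as $r\to0$. Moreover, for every $\psi:(0,1)\to(0,1)$ there are $\alpha\notin\mathbb Q$ and a sequence $r_j\to0$ with $\dim_HE(x_0,r_j)\ge4-\psi(r_j)$ for all $x_0\in X$ and all $j$.

**Theorem 2.** Let $m_\alpha(Q)=\min_{1\le k\le Q}\|k\alpha\|$. There are $c,J,r_*>0$ depending only on $\Gamma_1,\varphi,d$ such that for all $\alpha\notin\mathbb Q$, $x_0\in X$, $0<r<r_*$: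
$$\dim_HE(x_0,r)\le4-c\,\min\Big\{\frac{r^3}{\log(1/r)},\ m_\alpha(J/r)^2\Big\}.\tag{6}$$
Consequently, for $\alpha\notin\mathbb Q$, the conclusion of the conjecture holds for $(G,\Gamma_\alpha,g_t)$ if and only if $\inf_{q\ge1}q^2\|q\alpha\|>0$.

So the conjecture is false. Together with the remark on rational twists, its hypothesis holds in this family exactly when $\alpha\notin\mathbb Q$. To see that both cases of Theorem 2 occur: for $\alpha=\sqrt2$ and $n$ the integer nearest to $q\sqrt2$ we have $|q\sqrt2-n|=|2q^2-n^2|/(q\sqrt2+n)\ge1/(2\sqrt2q+1)\ge\frac1{4q}$, so $q^2\|q\alpha\|\ge\frac14$ for all $q$; the other case is in Theorem 1(c). Sections 3–7 prove Theorem 1 and are independent of Sections 8–15, which prove Theorem 2.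

## 3. Irrational twists: Haar measure is the only measure of maximal entropy

Let $\alpha\notin\mathbb Q$. The circle $\mathbb R/\mathbb Z$ acts on $X$ through the central elements $(\tau,e)$ (note $(1,e)\in\Gamma$). The map $\pi$ is a principal bundle for this action, which commutes with $g_t$.

**Step 1: $\mu$ is ergodic for $g_1$.** This is where irrationality enters. Let $h\in L^2(X)$ be $g_1$-invariant, and let $S\cong\{0\}\times S$ act on $L^2(X)$ by the unitary translations $\varrho$. For $n\ge1$,
$$\|\varrho(u_p)h-h\|=\|\varrho(u_pa_n)h-\varrho(a_n)h\|=\|\varrho(a_{-n}u_pa_n)h-h\|\to0,$$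
because $a_{-n}u_pa_n=u_{e^{-n}p}\to e$. With $a_{-n}$ in place of $a_n$ the same works for $v_y$. The $u_p$ and $v_y$ generate $S$, so $h$ is $S$-invariant (this is the Mautner argument). Lifted to $G$, $h$ depends only on $s$, by Fubini. Right $\Gamma$-invariance makes it invariant under $\mathbb Z+\alpha\varphi(\Gamma_1)=\mathbb Z+\alpha\mathbb Z$. So $h$ is a function in $L^2(\mathbb R/\mathbb Z)$ invariant under an irrational rotation, hence constant. The same argument without $s$ shows that $m$ is ergodic for $a_1$ on $Y$.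

**Step 2: an extremality tool.** Suppose $\nu_\tau$, $\tau\in[0,1]$, are invariant probability measures depending measurably on $\tau$, and $\int_0^1\nu_\tau\,d\tau$ is ergodic. Then $\nu_\tau$ equals the integral for a.e. $\tau$. Indeed, for a Borel set $A\subset[0,1]$ with $|A|>0$ the invariant measure $|A|^{-1}\int_A\nu_\tau\,d\tau$ is absolutely continuous with respect to the ergodic integral, hence equal to it. As $A$ is arbitrary, $\nu_\tau(f)$ is a.e. constant for each $f$ in a countable dense set of continuous functions.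

**Step 3: the base.** Via $g\Gamma_1\mapsto\Gamma_1g^{-1}$ and the flip, $(Y,a_t)$ is the unit speed geodesic flow of $M$. Its topological entropy is $1$ and equals the entropy of $m$. By Bowen (Maximizing entropy for a hyperbolic flow, Math. Systems Theory 7 (1974)), $m$ is the only flow-invariant measure of maximal entropy. It is also the only $a_1$-invariant one. Let $\nu_0$ be $a_1$-invariant with $h_{\nu_0}(a_1)=1$. All $(a_t)_*\nu_0$ have entropy $1$. Entropy is affine with respect to integrals of invariant measures (Jacobs), so the flow-invariant measure $\int_0^1(a_t)_*\nu_0\,dt$ has entropy $1$ and equals $m$. By Step 2, $(a_t)_*\nu_0=m$ for some $t$, so $\nu_0=m$.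

**Step 4: the circle adds no entropy.** Let $\nu$ be a $g_1$-invariant probability measure on $X$. By Ledrappier–Walters (J. London Math. Soc. 16 (1977)),
$$h_{\pi_*\nu}(a_1)\le h_\nu(g_1)\le h_{\pi_*\nu}(a_1)+\int_Yh_{top}(g_1,\pi^{-1}y)\,d\pi_*\nu(y).\tag{7}$$
The fibre entropies vanish. Since $(\tau,e)$ is central, (3) gives
$$d(g_n(\tau,e)x,g_n(\tau',e)x)=d((\tau,e)g_nx,(\tau',e)g_nx)\le C|\tau-\tau'|\quad\text{for all }n,$$
so the size of an $(n,\varepsilon)$-separated subset of a fibre is bounded independently of $n$. Thus $h_\nu(g_1)=h_{\pi_*\nu}(a_1)\le1$, with equality if and only if $\pi_*\nu=m$, by Step 3. In particular $\mu$ has maximal entropy.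

**Step 5: uniqueness.** Let $\pi_*\nu=m$. The measure $\int_0^1(\tau,e)_*\nu\,d\tau$ is circle-invariant and projects to $m$. A circle-invariant measure is determined by its projection, since integrating $f\in C(X)$ is the same as integrating its circle average, a function on $Y$. So the measure equals $\mu$. Each $(\tau,e)_*\nu$ is $g_1$-invariant and $\mu$ is ergodic by Step 1, so Step 2 gives $(\tau,e)_*\nu=\mu$ for some $\tau$, and $\nu=\mu$. This proves Theorem 1(a). $\square$

## 4. How long the sheet survives: bounded winding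

Let us run the proof of Proposition 1 with $\alpha$ irrational but $\alpha\approx n_*/q$, where $n_*$ is the integer nearest to $q\alpha$; so $|\alpha-\frac{n_*}q|=\frac{\|q\alpha\|}q>0$. Try again all points with $s\in s_0+[\frac1{4q},\frac3{4q}]$. In the identity $s=\tau+s_0+n+\alpha\varphi(\gamma)$ the number $n+\alpha\varphi(\gamma)$ is now only within $|\varphi(\gamma)|\,\|q\alpha\|/q$ of $\frac1q\mathbb Z$. This is harmless as long as $|\varphi(\gamma)|$ is at most about $1/(8\|q\alpha\|)$, and useless afterwards. And it must become useless: $\mu$ is ergodic, so almost every orbit does enter the ball. What we can do is keep only those $g$ for which the winding $\varphi(\gamma)$ stays bounded along the whole forward orbit. To do so we need a function that measures the winding.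

Let $\omega$ be the real harmonic $1$-form on $M$ with periods $\varphi$ (de Rham and Hodge: each homomorphism $\Gamma_1\to\mathbb R$ is the period map of exactly one harmonic form). Let $f:\mathbb H\to\mathbb R$ be a primitive of the lift of $\omega$. Then
$$f(\gamma z)=f(z)+\varphi(\gamma),\qquad y|\nabla f|\le K:=\max_M|\omega|,\tag{8}$$
where $\nabla$ is Euclidean, $z=x+iy$, and $K>0$. Thus $f$ is $K$-Lipschitz for $d_{\mathbb H}$. The Laplace equation is conformally invariant in dimension two, so $f$ is harmonic in the Euclidean sense. For $g\in S$ put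
$$F(g)=f(g^{-1}i),\qquad F(g\gamma)=f(\gamma^{-1}g^{-1}i)=F(g)-\varphi(\gamma),\tag{9}$$
$$\mathcal B_{A'}=\{g\in S:\ |F(a_tg)|\le A'\ \text{ for all }t\ge0\}.$$

**Lemma 2 (the sheet exists while $F$ is bounded).** Let $\alpha\notin\mathbb Q$, let $q\ge1$ be an integer with $q\ge K$, $r=\frac1{8c_1q}$, $x_0=(s_0,g_0)\Gamma$ with $F(g_0)\in[0,1)$, and $A'=\frac1{8\|q\alpha\|}-2$. If $(s,g)\Gamma\in B^X(x_0,r)$ and $|F(g)|\le A'$, then $\mathrm{dist}(s-s_0,\frac1q\mathbb Z)<\frac1{4q}$.

*Proof.* By (2), $(s,g)=(\tau+s_0+n+\alpha\varphi(\gamma),\,hg_0\gamma)$ with $(\tau,h)\in B^G(r)$. By (8), (4) and since $g_0^{-1}$ is an isometry,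
$$|F(hg_0)-F(g_0)|\le K\,d_{\mathbb H}(g_0^{-1}h^{-1}i,g_0^{-1}i)=K\,d_{\mathbb H}(h^{-1}i,i)\le Kc_1r=\frac K{8q}\le1.$$
So $|F(hg_0)|\le2$. By (9), $F(g)=F(hg_0)-\varphi(\gamma)$, hence $|\varphi(\gamma)|\le A'+2$. Since $n+\frac{n_*}q\varphi(\gamma)\in\frac1q\mathbb Z$,
$$\mathrm{dist}(s-s_0,\tfrac1q\mathbb Z)\le|\tau|+|\varphi(\gamma)|\,\Big|\alpha-\frac{n_*}q\Big|<c_1r+(A'+2)\frac{\|q\alpha\|}q=\frac1{8q}+\frac1{8q}.\qquad\square$$

The normalization $F(g_0)\in[0,1)$ is always possible: replacing $(s_0,g_0)$ by $(s_0,g_0)(\alpha\varphi(\gamma),\gamma)$ changes $F(g_0)$ by $-\varphi(\gamma)$, and $\varphi$ is onto. Since the flow keeps $s$ fixed, Lemma 2 gives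
$$E(x_0,r)\supset\Big\{(s,g)\Gamma:\ s\in s_0+\big[\tfrac1{4q},\tfrac3{4q}\big],\ g\in\mathcal B_{A'}\Big\}.\tag{10}$$
Everything now depends on one question about the surface alone: what is the dimension of the set $\mathcal B_{A'}$ of orbits whose winding stays in a window of size $A'\approx1/(8\|q\alpha\|)$? For (5) we need a codimension at most of order $A'^{-2}$.

## 5. Walks that stay in a window

**The model walk.** Let $A\ge2$ be an integer. Read the binary digits of $x\in[0,1)$ as steps $\pm1$ and let $W$ be the set of $x$ whose partial sums satisfy $|s_n|<A$ for all $n$. The obvious measure on $W$ gives each admissible child interval an equal share. It fails to give what we want: at $s=A-1$ there is a single admissible child, which receives the full mass. A word that climbs to $A-1$ and then alternates between $A-2$ and $A-1$ receives the factors $1,\frac12,1,\frac12,\dots$, so there are intervals of length $2^{-n}$ with mass at least a constant times $2^{-n/2}$. A uniform bound on masses of such a measure gives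 no dimension above $\frac12$, however large $A$ is.

The repair is to weight by a function that vanishes at the walls. With $v(k)=\cos\frac{\pi k}{2A}$,
$$v(k+1)+v(k-1)=2\lambda v(k),\qquad\lambda=\cos\tfrac\pi{2A},\qquad v(\pm A)=0.$$
So giving mass $(2\lambda)^{-n}v(s_n)$ to each admissible interval of length $2^{-n}$ defines a probability measure on $W$, and now all masses are at most $(2\lambda)^{-n}$. The mass distribution principle gives $\dim_HW\ge1+\log_2\lambda$, a loss of order $A^{-2}$. The function $f$ along vertical rays is such a walk, except that the steps are bounded rather than equal to $\pm1$; an inequality replaces the eigenvalue equation.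

Recall the *mass distribution principle*: if a probability measure $\nu$ has $\nu(W)=1$ and $\nu(U)\le C(\operatorname{diam}U)^s$ for all $U$ of small diameter, then $\dim_HW\ge s$.

**Lemma 3 (bounded vertical rays).** There is $\bar f_0\in\mathbb R$ such that for every $A\ge16K$ there is a Borel set $W\subset[0,1)$ with
$$\dim_HW\ge1-\frac{160K^2}{A^2},\qquad|f(x+iy)-\bar f_0|\le A+5K\quad(x\in W,\ 0<y\le1).$$

**Step 1: boundary averages, an exact martingale.** The values of $f$ at the points above dyadic intervals form only an approximate martingale, so errors would add up. Averages at height $0$ are exact. For a dyadic interval $I=[a,a+l)\subset[0,1)$ let $m_I(\eta)=\frac1l\int_If(x+i\eta)\,dx$, $0<\eta\le l$. By harmonicity,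
$$m_I''(\eta)=\frac1l\int_If_{yy}(x+i\eta)\,dx=-\frac1l\big[f_x(x+i\eta)\big]_{x=a}^{a+l},\qquad\text{so}\quad|m_I''(\eta)|\le\frac{2K}{l\eta}$$
by (8). Also $|m_I'(l)|\le K/l$. Hence $|m_I'(\eta)|\le\frac Kl(1+2\log\frac l\eta)$, whose integral over $(0,l]$ is $3K$, because $\int_0^l\log\frac l\eta\,d\eta=l$. So $\bar f(I)=\lim_{\eta\to0}m_I(\eta)$ exists and $|\bar f(I)-m_I(l)|\le3K$. Let $z_I=(\text{center of }I)+il$. At height $l$ we have $|f_x|\le K/l$, so $|m_I(l)-f(z_I)|\le K/2$, and
$$|\bar f(I)-f(z_I)|\le3.5K.\tag{11}$$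

**Step 2: bounded symmetric steps.** Let $I^-,I^+$ be the two halves of $I$. Since $m_I=\frac12(m_{I^-}+m_{I^+})$ at heights $\eta\le l/2$, we get $\bar f(I)=\frac12(\bar f(I^-)+\bar f(I^+))$, that is,
$$\bar f(I^\pm)=\bar f(I)\pm\delta.$$
From $z_I$ one reaches $z_{I^\pm}$ by moving horizontally by $l/4$ at height $l$ and then down by hyperbolic distance $\log2$. So $|f(z_{I^\pm})-f(z_I)|\le K(\frac14+\log2)<K$, and two applications of (11) give $|\delta|\le8K$.

**Step 3: the cosine weight.** Put $\bar f_0=\bar f([0,1))$, $D_I=\bar f(I)-\bar f_0$, and $v(\xi)=\cos\frac{\pi\xi}{2A}$ for $|\xi|\le A$, $v(\xi)=0$ otherwise. For $|\xi|\le3A$ we have $v(\xi)=\max(\cos\frac{\pi\xi}{2A},0)$. If $|D_I|<A$, then $|\delta|\le8K\le A/2$ shows $|D_I\pm\delta|\le3A$, and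
$$v(D_I+\delta)+v(D_I-\delta)\ge2\cos\tfrac{\pi\delta}{2A}\cos\tfrac{\pi D_I}{2A}\ge2\lambda\,v(D_I),\qquad\lambda=\cos\tfrac{4\pi K}A\ge\tfrac1{\sqrt2}.\tag{12}$$
Here we used $|\frac{\pi\delta}{2A}|\le\frac{4\pi K}A\le\frac\pi4$.

**Step 4: the measure.** Let $\nu([0,1))=1$. For a half $I'$ of $I$ put
$$\nu(I')=\nu(I)\,\frac{v(D_{I'})}{v(D_{I^-})+v(D_{I^+})}\ \text{ if }\nu(I)>0,\qquad\nu(I')=0\ \text{ otherwise}.$$
If $\nu(I)>0$ then $v(D_I)>0$ (by construction, or because $v(0)=1$ for the first interval), so the denominator is positive by (12). By induction,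
$$\nu(I)\le(2\lambda)^{-n}v(D_I)\le(2\lambda)^{-n}\qquad(|I|=2^{-n}),\tag{13}$$
because the step from $I$ to $I'$ multiplies $(2\lambda)^{-n}v(D_I)$ by $v(D_{I'})$ and divides it by at least $2\lambda v(D_I)$. Since $\nu(I^-)+\nu(I^+)=\nu(I)$ and $2\lambda\ge\sqrt2$, the masses tend to $0$ uniformly. The associated distribution function is continuous, and $\nu$ extends to a non-atomic Borel probability measure on $[0,1)$.

**Step 5: dimension.** Let $W$ be the set of $x$ all of whose dyadic intervals have positive $\nu$-measure. Its complement is a countable union of null dyadic intervals, so $\nu(W)=1$. A set of diameter in $[2^{-n-1},2^{-n})$ meets at most two dyadic intervals of length $2^{-n}$, so by (13) its mass is at most $2(2\lambda)^{-n}=2\cdot2^{-n(1+\log_2\lambda)}$. The mass distribution principle gives $\dim_HW\ge1+\log_2\lambda$. For $0\le\xi\le\frac\pi4$, convexity gives $\tan\xi\le\frac4\pi\xi$. Integrating, $-\log_2\cos\xi\le\frac2{\pi\ln2}\xi^2\le\xi^2$. With $\xi=4\pi K/A$: $\dim_HW\ge1-16\pi^2K^2/A^2\ge1-160K^2/A^2$.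

**Step 6: back to the ray.** Let $x\in W\cap I$, $|I|=2^{-n}$, $2^{-n-1}\le y\le2^{-n}$. Then $|f(x+iy)-f(z_I)|\le K(\frac12+\log2)$, hence $|f(x+iy)-\bar f(I)|\le5K$ by (11). Since $\nu(I)>0$, also $v(D_I)>0$, so $|\bar f(I)-\bar f_0|<A$. Every $y\in(0,1]$ is covered by some $n$. $\square$

## 6. From rays to orbits, and the lower bound for the dimension

Lemma 3 is about a set of real numbers $x$. Two more dimensions come from the directions that the flow does not expand.

**Lemma 4.** There is $c_4$, depending only on $\Gamma_1,\varphi$, with $\dim_H\mathcal B_{A+c_4}\ge3-160K^2/A^2$ for all $A\ge16K$.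

*Proof.* Let $P^-\subset S$ be the two-dimensional lower triangular subgroup and $\mathcal V\subset P^-$ a compact neighborhood of $e$. By (1), conjugation by $a_t$, $t\ge0$, fixes the diagonal elements and contracts the off-diagonal entry. Hence $c_3=\sup_{b\in\mathcal V,\,t\ge0}d_{\mathbb H}(a_tba_{-t}i,i)$ is finite. For $g=(u_xb)^{-1}$ with $x\in W$, $b\in\mathcal V$,
$$F(a_tg)=f(g^{-1}a_{-t}i)=f(u_xba_{-t}i)=f\big(u_xa_{-t}(a_tba_{-t})i\big).$$
The argument is within $c_3$ of $u_xa_{-t}i=x+ie^{-t}$. By (8) and Lemma 3, $|F(a_tg)|\le|\bar f_0|+A+5K+Kc_3=:A+c_4$ for all $t\ge0$. The map $(x,b)\mapsto(u_xb)^{-1}$ is a diffeomorphism of $\mathbb R\times P^-$ onto an open subset of $S$, hence bi-Lipschitz near each point on compact sets. Since $\dim_H(A\times B)\ge\dim_HA+\dim_HB$, we get $\dim_H\mathcal B_{A+c_4}\ge\dim_H(W\times\mathcal V)\ge\dim_HW+2$. $\square$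

**Proof of Theorem 1(b).** Let $q_0=\max(1,K)$ and $\eta_0=\frac1{16}\min\big(\frac1{2+c_4},\frac1{16K}\big)$. Let $q\ge q_0$ with $\|q\alpha\|\le\eta_0$. As $E(x_0,r)$ decreases when $r$ grows, we may take $r=\frac1{8c_1q}$. With $A'=\frac1{8\|q\alpha\|}-2$ the inclusion (10) holds. The map $G\to X$ is locally isometric, and $d$ is locally bi-Lipschitz to a product metric, so by countable stability of Hausdorff dimension
$$\dim_HE(x_0,r)\ge1+\dim_H\mathcal B_{A'}.$$
By the choice of $\eta_0$, $A:=A'-c_4=\frac1{8\|q\alpha\|}-2-c_4\ge\frac1{16\|q\alpha\|}\ge16K$. Lemma 4 gives codim $\le160K^2A^{-2}\le160K^2(16\|q\alpha\|)^2=:C_0\|q\alpha\|^2$. $\square$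

## 7. Twists that are very well approximable

**Proof of Theorem 1(c).** Let $\alpha\notin\mathbb Q$ with $\liminf q^2\|q\alpha\|=0$. Suppose that for one fixed $x_0$ some $C>0$ works for all small $r$. For $q$ large with $\|q\alpha\|\le\eta_0$ put $r_q=\frac1{8c_1q}$; for such $q$ the injectivity condition holds. By (5), $C\mu(B^X(r_q))\le C_0\|q\alpha\|^2$. As $\mu(B^X(r_q))\ge c\,r_q^4$ with $c=c(\alpha)>0$, this gives $q^2\|q\alpha\|\ge c'>0$ for all these $q$. But along a sequence with $q^2\|q\alpha\|\to0$ we have $\|q\alpha\|\le\eta_0$ eventually, a contradiction. By Theorem 1(a) the hypothesis of the conjecture holds, so the conjecture fails.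

For $\alpha=\sum_{j\ge1}10^{-j!}$ and $q=10^{n!}$ we have $\|q\alpha\|\le\sum_{j>n}10^{n!-j!}\le2\cdot10^{n!-(n+1)!}=2q^{-n}$, so $q^2\|q\alpha\|\to0$ along this sequence. The decimal expansion is not eventually periodic, so $\alpha\notin\mathbb Q$.

For the last statement, given $\psi$, build $\alpha$ by its continued fraction, with partial quotients $a_j$ and denominators $q_j$. The denominator $q_j$ depends only on the partial quotients up to index $j$, and $\|q_j\alpha\|<1/q_{j+1}\le1/(a_{j+1}q_j)$. The constants $C_0,c_1,\eta_0,q_0$ do not depend on $\alpha$. So we may choose the $a_{j+1}$ successively, so large that whenever $q_j\ge q_0$ and $\frac1{8c_1q_j}<1$,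
$$C_0\|q_j\alpha\|^2\le\psi\big(\tfrac1{8c_1q_j}\big)\quad\text{and}\quad\|q_j\alpha\|\le\eta_0 .$$
By (5), the sequence $\frac1{8c_1q_j}$ with its first finitely many terms removed has the required property. $\square$

The conjecture is now disproved. The rest proves Theorem 2. The plan is the covering of the model in Section 2. Cut an expanding arc $u_{[0,\rho]}x$, $\rho\approx r$, into pieces; show that within a time of order $T$ a definite proportion $p_0$ of the pieces hits the ball; discard them and repeat. This gives a codimension of about $p_0/T$. What one would try is a uniform spectral gap for the flow on $X$, in each Fourier mode $\mathbf e(ks)$ separately. It is not there: the mode $k$ lives on functions on $S$ that are twisted by $\theta=k\alpha$, and we shall see that its lowest eigenvalue is at most a constant times $\|k\alpha\|^2$, which comes arbitrarily close to $0$. What saves the argument is that only one irreducible representation per mode is dangerous, that on it one can compute, and that few $k$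 are bad because the points $k\alpha$ are separated.

From here on, $C,c>0$ depend only on $\Gamma_1,\varphi,d$ and on fixed bump functions, may change from line to line, and $r<r_*$ with $r_*$ small in the same sense. In particular no constant depends on $\alpha$ or $x_0$, unless we say so.

## 8. Twisted functions and the bottom of their spectrum

**Definition (twisted functions).** For $\theta\in[-\frac12,\frac12]$, representing a class mod $1$, let $\mathcal H_\theta$ be the space of $\beta\in L^2_{loc}(S)$ with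
$$\beta(g\gamma)=\mathbf e(-\theta\varphi(\gamma))\beta(g),$$
with the norm of $L^2(Y,m)$ (note that $|\beta|$ lives on $Y$).

Examples: $\mathcal H_0=L^2(Y)$, and by (9) $g\mapsto\mathbf e(\theta F(g))$ belongs to $\mathcal H_\theta$. The group $S$ acts unitarily on $\mathcal H_\theta$ by left translation. For $Z\in\mathfrak{sl}_2$ let $(Z\beta)(g)=\frac d{d\varepsilon}\big|_0\beta(e^{\varepsilon Z}g)$, and use the basis $\mathsf X=\mathrm{diag}(\frac12,-\frac12)$, $\mathsf U=E_{12}$, $\mathsf V=E_{21}$; so $e^{\varepsilon\mathsf X}=a_\varepsilon$. The norms $C^j$ (sup) and $W^j$ ($L^2$) are taken with respect to this basis. As $\dim S=3$ and $Y$ is compact, the local Sobolev embedding gives $\|\beta\|_{C^j}\le C\|\beta\|_{W^{j+2}}$, uniformly in $\theta$, because the twist has modulus one and the estimate is made on small balls of $S$ that inject into $Y$.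

*The Casimir operator.* As operators, $[\mathsf U,\mathsf V]=-2\mathsf X$: the order of composition is reversed, since $(\mathsf U\mathsf V\beta)(g)$ differentiates $\beta(e^{\eta\mathsf V}e^{\varepsilon\mathsf U}g)$. Hence $\mathsf{VU}=\mathsf{UV}+2\mathsf X$, and
$$\square=\mathsf X^2+\tfrac12(\mathsf{UV}+\mathsf{VU})=\mathsf X^2+\mathsf X+\mathsf{UV}.\tag{14}$$
It commutes with $S$ and acts by a scalar on the smooth vectors of an irreducible representation. Let $K_0=\mathrm{PSO}(2)$. Left $K_0$-invariant $\beta\in\mathcal H_\theta$ correspond to functions $\psi$ on $\mathbb H$ by $\beta(g)=\psi(g^{-1}i)$, with $\psi(\gamma z)=\mathbf e(\theta\varphi(\gamma))\psi(z)$. On them $\mathsf U-\mathsf V$, which generates $K_0$, vanishes. Since $\frac12(\mathsf{UV}+\mathsf{VU})=\frac14(\mathsf U+\mathsf V)^2-\frac14(\mathsf U-\mathsf V)^2$, there $\square=\mathsf X^2+(\frac{\mathsf U+\mathsf V}2)^2$. This is the sum of the second derivatives along two orthogonal unit speed geodesics through $g^{-1}i$, that is, the hyperbolic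 Laplacian. Let $\lambda_0(\theta)\le\lambda_1(\theta)\le\dots$ be the eigenvalues of its negative on these $\psi$, with multiplicity.

**Lemma 5.** (a) $\lambda_0(\theta)\ge c\,\theta^2$ for $|\theta|\le\frac12$. (b) There are $\theta_0>0$ and $\lambda_*\in(0,\frac14)$ such that for $|\theta|\le\theta_0$: $\lambda_0(\theta)\le\frac3{16}$, $\lambda_0(\theta)<\lambda_1(\theta)$ and $\lambda_1(\theta)\ge\lambda_*$; and for $\theta_0\le|\theta|\le\frac12$: $\lambda_0(\theta)\ge\lambda_*$.

*Proof of (a).* The twist is felt along a closed geodesic of winding number $1$. Choose $\gamma_0$ with $\varphi(\gamma_0)=1$. It is hyperbolic; let $\ell$ be its translation length and $\zeta(l,n)$, $|n|\le1$, Fermi coordinates about its axis, with metric $dn^2+\cosh^2n\,dl^2$ and $\zeta(l+\ell,n)=\gamma_0\zeta(l,n)$. A twisted $\psi$ satisfies $\psi(\zeta(l+\ell,n))=\mathbf e(\theta)\psi(\zeta(l,n))$. So its frequencies in $l$ are $2\pi(\theta+k)/\ell$, $k\in\mathbb Z$, and $|\theta+k|\ge|\theta|$ because $|\theta|\le\frac12$. By Parseval,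
$$\int_0^\ell|\partial_l\psi|^2dl\ge\Big(\frac{2\pi\theta}\ell\Big)^2\int_0^\ell|\psi|^2dl .$$
The set $R=\zeta([0,\ell]\times[-1,1])$ is compact, so $R\to M$ has bounded multiplicity. Integrating over $n$, for $\theta\ne0$,
$$\int_R|\psi|^2\le C\theta^{-2}\int_R|\nabla\psi|^2\le C\theta^{-2}\int_M|\nabla\psi|^2 .$$
It remains to pass from $R$ to $M$. The function $|\psi|$ lives on $M$, and $|\nabla|\psi||\le|\nabla\psi|$. Let $O$ be the image of the interior of $R$, a nonempty open set. Then
$$\int_Mu^2\le C\Big(\int_Ou^2+\int_M|\nabla u|^2\Big)\qquad(u\in H^1(M)).$$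
Otherwise there are $u_j$ with $\int_Mu_j^2=1$ and right-hand integrals tending to $0$; by Rellich a subsequence converges in $L^2$ to a function with zero gradient, hence to a constant ($M$ is connected), which vanishes on $O$ and has norm $1$, a contradiction. With $u=|\psi|$ we get $\int_M|\psi|^2\le C\theta^{-2}\int_M|\nabla\psi|^2$, as $\theta$ is bounded. For $\theta=0$ there is nothing to prove.

*Proof of (b).* Write $\psi=\mathbf e(\theta f)h$ with $h$ on $M$, possible by (8). The Dirichlet form becomes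
$$\int_M|dh+2\pi i\theta h\,\omega|^2\ge\tfrac12\int_M|dh|^2-4\pi^2K^2\theta^2\int_M|h|^2 ,$$
by $|a+b|^2\ge\frac12|a|^2-|b|^2$. By the min-max principle $\lambda_1(\theta)\ge\frac12\lambda_1(0)-4\pi^2K^2\theta^2$. Testing with $h=1$ gives $\lambda_0(\theta)\le4\pi^2K^2\theta^2$. Choose $\theta_0\le\frac12$ with $4\pi^2K^2\theta_0^2\le\min(\frac3{16},\frac18\lambda_1(0))$. Then for $|\theta|\le\theta_0$: $\lambda_0(\theta)\le\frac3{16}$ and $\lambda_1(\theta)\ge\frac38\lambda_1(0)>\frac18\lambda_1(0)\ge\lambda_0(\theta)$. For $|\theta|\ge\theta_0$ use (a). Take $\lambda_*=\min(\frac38\lambda_1(0),c\theta_0^2,\frac15)$. $\square$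

As $Y$ is compact, $\mathcal H_\theta$ is a Hilbert sum of irreducible representations of $S$. Recall the list of irreducible unitary representations of $\mathrm{PSL}_2(\mathbb R)$: the trivial one; spherical principal series, with $\square=-\lambda$, $\lambda\ge\frac14$; complementary series with parameter $s\in(0,\frac12)$, $\square=-s(1-s)$; discrete series, which have no $K_0$-fixed vector. The first three types have exactly one $K_0$-fixed line, so they correspond to the eigenvalues $\lambda_j(\theta)$. For $|\theta|\le\theta_0$ let $\mathcal W_\theta$ be the irreducible subspace generated by the lowest eigenfunction, which is unique up to a scalar because $\lambda_0<\lambda_1$; $\mathcal W_0$ consists of the constants. For $|\theta|>\theta_0$ let $\mathcal W_\theta=0$. On smooth vectors of $\mathcal W_\theta$, $\square=-\lambda_0(\theta)$. By Lemma 5, $\mathcal W_\theta^\perp$ contains no trivial representation and no complementary series with Casimir parameter $s(1-s)<\lambda_*$.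

## 9. Decay of correlations off the lowest representation

**Proposition 6.** There are $C,\delta>0$ such that for all $\theta$, $t\ge0$ and $v,w\in\mathcal W_\theta^\perp$ of class $W^1$,
$$|\langle v\circ a_t,w\rangle|\le Ce^{-\delta t}\|v\|_{W^1}\|w\|_{W^1},\qquad(v\circ a_t)(g)=v(a_tg).\tag{15}$$

**Step 1: integrability of coefficients.** The point is that a bounded tensor power of $\mathcal W_\theta^\perp$ has almost square-integrable coefficients. Let $s_*(1-s_*)=\lambda_*$, $0<s_*<\frac12$. The irreducible constituents of $\mathcal W_\theta^\perp$ are spherical principal series ($K_0$-finite coefficients $O((1+t)e^{-t/2})$ at $a_t$), discrete series (coefficients bounded and in $L^2$), and complementary series with parameter $s\in[s_*,\frac12)$ (coefficients $O(e^{-st})$). The Haar measure in the coordinates $K_0a_tK_0$ has density $\asymp e^t$ for large $t$. So all these coefficients lie in $L^{q}(S)$ for every $q>1/s_*$; recall $1/s_*>2$. The same holds for coefficients between finite sums of $K_0$-finite vectors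 in finitely many constituents, and such sums are dense. Fix an integer $k\ge\frac1{2s_*}$. A coefficient of pure tensors in the $k$-th tensor power is a product of $k$ coefficients. By Hölder, the $k$-th tensor power has a dense set of vectors with coefficients in $L^{2+\varepsilon}(S)$ for every $\varepsilon>0$.

**Step 2: a pointwise bound.** The theorem of Cowling–Haagerup–Howe (J. reine angew. Math. 387 (1988)) states that for such a representation $\varrho$ and $K_0$-finite $v',w'$,
$$|\langle\varrho(g)v',w'\rangle|\le\|v'\|\|w'\|(\dim\mathrm{span}\,K_0v')^{1/2}(\dim\mathrm{span}\,K_0w')^{1/2}\,\Xi(g),\tag{16}$$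
where $\Xi$ is Harish-Chandra's function, with $\Xi(a_t)=\Xi(a_{-t})\le C(1+t)e^{-t/2}$. Let $v_n,w_l$ be the $K_0$-isotypic components of $v,w$ ($n,l\in\mathbb Z$). As $K_0$ is abelian, $v_n^{\otimes k}$ and $w_l^{\otimes k}$ span $K_0$-invariant lines, so (16) gives
$$|\langle v_n\circ a_t,w_l\rangle|^k\le\|v_n\|^k\|w_l\|^k\,\Xi(a_t).$$

**Step 3: summation.** Take $k$-th roots and sum over $n,l$. The operator $\mathsf U-\mathsf V$ acts on the $n$-th component by a scalar of modulus $2|n|$, so by Cauchy–Schwarz $\sum_n\|v_n\|\le C\big(\sum_n(1+n^2)\|v_n\|^2\big)^{1/2}\le C\|v\|_{W^1}$, and similarly for $w$. This gives (15) for any $\delta<\frac1{2k}$. Since $k$ depends only on $\lambda_*$, all is uniform in $\theta$. $\square$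

## 10. Test functions near the ball

Let $x_0=(s_0,g_0)\Gamma$. We need smooth functions on $X$ whose Fourier modes in $s$ can be separated. A bump around $x_0$, thickened by a bounded time in the flow direction, will do: its measure is of order $r^3$ and not $r^4$.

Fix small $c_0>0$ and $\ell_0\le1$ such that

* $(\tau,u_pv_y)\in B^G(r/2)$ whenever $|\tau|,|p|,|y|\le c_0r$;
* for $r<r_*$, $\ell\in(-\ell_0,2\ell_0)$, $|p|,|y|\le3c_0r$, the map $(\ell,p,y)\mapsto a_{-\ell}u_pv_yg\Gamma_1\in Y$ is injective for every $g\in S$ (possible since $Y$ is compact and $\Gamma_1$ is discrete).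

Let $u_p$ act on $X$ as $(0,u_p)$. By (3) we can choose $\rho=c_2r$ with $c_2\le c_0/6$ so small that $\mathrm{diam}(u_{[0,\rho]}z)\le r/4$ for all $z\in X$.

For fixed smooth bumps $b_1,b_2,b_3\ge0$, let $b$ be the function on $Y$ supported in this chart with $b(a_{-\ell}u_pv_yg_0\Gamma_1)=b_1(\ell)b_2(p/r)b_3(y/r)$. The Haar density in the chart is smooth and positive, so $\int_Yb\,dm\asymp r^2$. For each $\theta$ let
$$\beta_\theta(a_{-\ell}u_pv_yg_0\gamma)=\mathbf e(-\theta\varphi(\gamma))\,b_1(\ell)b_2(p/r)b_3(y/r),$$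
extended by $0$. By injectivity of the chart this is well defined. Then $\beta_\theta\in\mathcal H_\theta$ depends only on $\theta$ mod $1$, $|\beta_\theta|=b$, and $\|\beta_\theta\|_{C^j},\|\beta_\theta\|_{W^j}\le C_jr^{-j}$, because $\mathsf X,\mathsf U,\mathsf V$ have bounded smooth coefficients in the chart.

Let $\Lambda$ be a $1$-periodized triangle function of height $1$ or $2$ and half-width $c_0r$ or $2c_0r$. For height $H$ and half-width $w$, $\hat\Lambda(k)=Hw\big(\frac{\sin\pi kw}{\pi kw}\big)^2$ (and $Hw$ at $k=0$). Hence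
$$0\le\hat\Lambda(k)\le C\min\Big(r,\frac1{rk^2}\Big),\qquad\hat\Lambda(0)\asymp r,\qquad\sum_k\hat\Lambda(k)=\Lambda(0)\le2.$$
Put
$$\Phi((s,g)\Gamma)=\sum_k\hat\Lambda(k)\,\mathbf e(k(s-s_0))\,\beta_{k\alpha}(g).\tag{17}$$
Replacing $(s,g)$ by $(s+n+\alpha\varphi(\gamma),g\gamma)$ multiplies the two last factors by $\mathbf e(k\alpha\varphi(\gamma))$ and $\mathbf e(-k\alpha\varphi(\gamma))$, so $\Phi$ is well defined on $X$. The series converges absolutely, and at $g=a_{-\ell}u_pv_yg_0\gamma$ it equals $b\cdot\Lambda(s-s_0-\alpha\varphi(\gamma))$. Two choices are used.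

*The function $\Phi$, with $0\le\Phi\le1$.* Take bumps with values in $[0,1]$, $b_1$ supported in $[0,\ell_0]$, $b_2,b_3$ supported in $[-c_0,c_0]$, and $\Lambda$ of height $1$ and half-width $c_0r$. If $z\in\mathrm{supp}\,\Phi$, then $g_\ell z\in B^X(x_0,r/2)$ for some $\ell\in[0,1]$: with $z=(s,a_{-\ell}u_pv_yg_0\gamma)\Gamma$ and $s=\tau+s_0+n+\alpha\varphi(\gamma)$, $|\tau|\le c_0r$, one has $g_\ell z=(\tau,u_pv_y)x_0$.

*The majorant $\Phi^\sharp\ge0$.* Take bumps equal to $1$ on $\ell\in[0,\ell_0]$, $|p|\le2c_0r$, $|y|\le c_0r$, supported in $(-\ell_0,2\ell_0)$, $|p|<3c_0r$, $|y|<2c_0r$, and $\Lambda$ of height $2$ and half-width $2c_0r$, so that $\Lambda\ge1$ on $|\tau|\le c_0r$. By (1), $u_{p'}a_{-\ell}u_p=a_{-\ell}u_{p+e^\ell p'}$, and for $|p'|\le2\rho$ we have $|e^\ell p'|\le2e\rho\le c_0r$. Therefore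
$$\Phi^\sharp\ge1\quad\text{on }u_{[-2\rho,2\rho]}\,\mathrm{supp}\,\Phi.\tag{18}$$

## 11. Averages over expanding arcs

**Proposition 7.** Let $w\ge0$ range over finitely many fixed functions in $C_c^\infty((-3,4))$, and for either choice of bumps let $\mathcal J_\theta(t)=\frac1\rho\int w(p/\rho)\,\beta_\theta(a_tu_pg)\,dp$. There are $\kappa,c_*,C$ such that for $r<r_*$, all $g\in S$, all $\theta$ and all $t\ge\kappa\log(1/r)$:
$$|\mathcal J_\theta(t)|\le Cr^2e^{-c_*\|\theta\|^2t}+Cr^{20},\qquad\Big|\mathcal J_0(t)-\int w\int_Yb\,dm\Big|\le Cr^{20}.\tag{19}$$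

Let $\theta\in[-\frac12,\frac12]$ and write $\beta_\theta=\phi_0+\phi_1$ along $\mathcal W_\theta\oplus\mathcal W_\theta^\perp$. Projections commute with $S$, so $\|\phi_i\|_{W^j}\le C_jr^{-j}$ and, by Sobolev, $\|\phi_i\|_{C^1}\le C\|\phi_i\|_{W^3}\le Cr^{-3}$.

**Step 1: the part $\phi_1$, by thickening the arc.** The arc has measure zero in $Y$. We thicken it in the two directions that the flow does not expand, and use (15). Let $0<\eta$ be small. By (1), $a_tv_ya_x=v_{e^{-t}y}a_xa_t$. So for $|x|,|y|\le\eta$ and $t\ge0$,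
$$|\phi_1(a_tv_ya_xu_pg)-\phi_1(a_tu_pg)|\le C\eta r^{-3}.$$
Average over $(x,y)$ with weight $\eta^{-2}\chi(x/\eta,y/\eta)$, $\chi\ge0$ a fixed bump supported in the unit square $|x|,|y|\le1$ with $\int\chi=1$. The average of $\frac1\rho\int w(p/\rho)\phi_1(a_tv_ya_xu_pg)\,dp$ equals $\langle\phi_1\circ a_t,\Psi\rangle$. Here $\Psi\in\mathcal H_\theta$ is supported on the image of the coordinates $(y,x,p)\mapsto v_ya_xu_pg$, which is injective into $Y$ for small $\eta,\rho$. There $\Psi$ equals $\rho^{-1}\eta^{-2}\chi(x/\eta,y/\eta)w(p/\rho)$ divided by the smooth positive Haar density in these coordinates, and it is extended to right $\Gamma_1$-translates by the twist $\mathbf e(-\theta\varphi(\gamma))$. The density and the coefficients of $\mathsf X,\mathsf U,\mathsf V$ in these coordinates do not depend on $g$, so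
$$\|\Psi\|_{W^1}\le C\rho^{-1}\eta^{-2}(\rho^{-1}+\eta^{-1})\le C\rho^{-2}\eta^{-3}.$$
Replace $\Psi$ by its projection to $\mathcal W_\theta^\perp$ and use (15) with $\|\phi_1\|_{W^1}\le Cr^{-1}$, then put $\eta=e^{-\delta t/4}$:
$$\Big|\frac1\rho\int w(p/\rho)\phi_1(a_tu_pg)\,dp\Big|\le C\big(\eta r^{-3}+e^{-\delta t}r^{-3}\eta^{-3}\big)\le Cr^{-3}e^{-\delta t/4}.\tag{20}$$
For $t\ge\kappa\log(1/r)$ with $\kappa$ large, $\eta$ is as small as needed and the right side is at most $Cr^{20}$. For $\theta=0$ we have $\phi_0=\int_Yb\,dm$, so the second assertion of (19) follows. For $|\theta|>\theta_0$ we have $\phi_0=0$, so the first assertion follows as well.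

**Step 2: the part $\phi_0$, by an ordinary differential equation.** Here the decay is slow, but the Casimir equation gives its exact form. Let $|\theta|\le\theta_0$, $\lambda=\lambda_0(\theta)=s(1-s)$. By Lemma 5, $\lambda\le\frac3{16}$, so we can take $0\le s\le\frac14$. Let $I(t)=\frac1\rho\int w(p/\rho)\phi_0(a_tu_pg)\,dp$. For smooth $\phi$,
$$\partial_t[\phi(a_tu_pg)]=(\mathsf X\phi)(a_tu_pg),\qquad\partial_p[\phi(a_tu_pg)]=e^t(\mathsf U\phi)(a_tu_pg),$$
the second because $a_tu_{p+\varepsilon}=u_{e^t\varepsilon}a_tu_p$. Insert $(\mathsf X^2+\mathsf X+\mathsf{UV})\phi_0=-\lambda\phi_0$, from (14), and integrate by parts in the term $\mathsf U(\mathsf V\phi_0)$: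
$$I''+I'+\lambda I=e^{-t}\mathcal E(t),\qquad\mathcal E(t)=\rho^{-2}\int w'(p/\rho)(\mathsf V\phi_0)(a_tu_pg)\,dp,\tag{21}$$
with $|\mathcal E(t)|\le C\rho^{-1}\|\phi_0\|_{C^1}\le Cr^{-4}$. Let $\mathcal K=I'+sI$. Then (21) reads $\mathcal K'+(1-s)\mathcal K=e^{-t}\mathcal E$, and $|\mathcal K(0)|\le Cr^{-3}$. So
$$|\mathcal K(t)|\le e^{-(1-s)t}|\mathcal K(0)|+\int_0^te^{-(1-s)(t-\tau)}e^{-\tau}|\mathcal E(\tau)|\,d\tau\le C(1+t)e^{-(1-s)t}r^{-4}\le C(1+t)e^{-3t/4}r^{-4}.$$
Since $(e^{st}I)'=e^{st}\mathcal K$ and $s\le\frac14$, this derivative is integrable. Hence $a=\lim_{t\to\infty}e^{st}I(t)$ exists, and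
$$|I(t)-ae^{-st}|\le\int_t^\infty e^{s(\tau-t)}|\mathcal K(\tau)|\,d\tau\le Cr^{-4}e^{-t/4}\int_t^\infty(1+\tau)e^{-\tau/2}\,d\tau\le Cr^{-4}e^{-t/2}.$$

**Step 3: the size of the constant $a$.** The bound on $a$ from Step 2 would lose powers of $r$; comparison with $\theta=0$ does not. By (20) and Step 2, with $\kappa$ large, $\mathcal J_\theta(t)=ae^{-st}+O(r^{20})$ for $t\ge t_1:=\kappa\log(1/r)$. Since $|\beta_\theta|=b$ and $w\ge0$, Step 1 gives $|\mathcal J_\theta(t_1)|\le\mathcal J_0(t_1)\le Cr^2$. Hence $|a|\le Ce^{st_1}r^2$. For $t\ge2t_1$ we have $t-t_1\ge t/2$, so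
$$|\mathcal J_\theta(t)|\le Cr^2e^{-s(t-t_1)}+Cr^{20}\le Cr^2e^{-st/2}+Cr^{20}.$$
Finally $s\ge s(1-s)=\lambda_0(\theta)\ge c\theta^2$ by Lemma 5(a). Rename $2\kappa$ as $\kappa$. $\square$

## 12. Where the multiples of $\alpha$ fall

We must sum (19) over $\theta=k\alpha$ with the weights $\hat\Lambda(k)$. Let $\alpha\notin\mathbb Q$, $J\ge2$, $m=m_\alpha(J/r)>0$ (from here on $m$ without an integral sign is this number) and $T=C_1m^{-2}$ with $C_1\ge1$. By Dirichlet's theorem $m\le r/J\le r$, so $T\ge r^{-2}\ge\kappa\log(1/r)$ for small $r$.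

**Lemma 8.** For every $\varepsilon>0$ one can choose first $J$ and then $C_1$, depending only on $\varepsilon$ and on the constants above, such that
$$\sum_{k\ne0}\hat\Lambda(k)\,e^{-c_*\|k\alpha\|^2T}\le\varepsilon r.\tag{22}$$
For all $J\ge2$, $C_1\ge1$,
$$\sum_{k\ne0}\hat\Lambda(k)\min\Big(T,\frac1{c_*\|k\alpha\|^2}\Big)\le CrT.\tag{23}$$

*Proof.* By symmetry let $k\ge1$. Divide the $k$ into blocks $(lJ/r,(l+1)J/r]$, $l\ge0$. Two different $k,k'$ in one block differ by less than $J/r$, so $\|k\alpha-k'\alpha\|\ge m$: the points $k\alpha$ mod $1$ of a block are $m$-separated. The condition $\|k\alpha\|\in[jm,(j+1)m)$ puts $k\alpha$ into one of two half-open arcs of length $m$, each of which contains at most one point of the block. So for each $j\ge0$ at most two $k$ in a block satisfy it. For $1\le k\le J/r$ none has $j=0$, by definition of $m$. In block $0$, $\hat\Lambda(k)\le Cr$; in block $l\ge1$, $\hat\Lambda(k)\le\frac C{rk^2}\le\frac{Cr}{l^2J^2}$. As $m^2T=C_1$,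
$$\sum_{k\ne0}\hat\Lambda(k)e^{-c_*\|k\alpha\|^2T}\le Cr\sum_{j\ge1}e^{-c_*C_1j^2}+\sum_{l\ge1}\frac{Cr}{l^2J^2}\sum_{j\ge0}e^{-c_*C_1j^2}.$$
The second term is at most $CrJ^{-2}$, with $C$ independent of $C_1\ge1$; make it small by the choice of $J$, then the first by the choice of $C_1$. Likewise, since $m^{-2}\le T$,
$$\sum_{k\ne0}\hat\Lambda(k)\min\Big(T,\frac1{c_*\|k\alpha\|^2}\Big)\le Cr\sum_{j\ge1}\frac1{j^2m^2}+\sum_{l\ge1}\frac{Cr}{l^2}\Big(T+\sum_{j\ge1}\frac1{j^2m^2}\Big)\le CrT.\qquad\square$$

## 13. The probability that an arc hits the ball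

**Proposition 9.** For a suitable fixed choice of $J,C_1$, all $\alpha\notin\mathbb Q$, $r<r_*$ and every $x\in X$,
$$\big|\{p\in[0,\rho]:\ \exists\,t\in[0,2T+1],\ g_tu_px\in B^X(x_0,\tfrac r2)\}\big|\ge p_0\rho,\qquad p_0=\frac{c\,Tr^3}{\log(1/r)+Tr^3}<1.\tag{24}$$

The proof is a second moment argument. Let $w_1\in C_c^\infty((0,1))$, $0\le w_1\le1$, $\int w_1\ge\frac12$. For $x=(s,g)\Gamma$ let $\mathbf E[\cdot]$ and $\mathbf P$ be the average over $p$ with density $w_1(p/\rho)/(\rho\int w_1)$, which is at most $2/\rho$ and supported in $(0,\rho)$. Write $\Phi_t=\Phi(g_tu_px)$ and $Z=\int_T^{2T}\Phi_t\,dt$.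

**Step 1: first moment.** By (17), $\mathbf E[\Phi_t]=\frac1{\int w_1}\sum_k\hat\Lambda(k)\mathbf e(k(s-s_0))\mathcal J_{k\alpha}(t)$ with $w=w_1$. Let $t\ge T$. By (19), the term $k=0$ is at least $c_3r^3$ with $c_3$ independent of $\varepsilon,J,C_1$. By (19) and (22) the other terms contribute at most $C\varepsilon r^3+Cr^{20}$. Fix $\varepsilon$ small, and thus $J$ and $C_1$. The same sum bounds averages from above, also for $\Phi^\sharp$. So for $t\ge T$
$$\tfrac{c_3}2r^3\le\mathbf E[\Phi_t]\le Cr^3,\qquad\frac1\rho\int w_3(p/\rho)\,\Phi^\sharp(g_tu_px)\,dp\le Cr^3,\tag{25}$$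
where $w_3\in C_c^\infty((-3,4))$, $w_3\ge0$, $w_3\ge1$ on $[-2,3]$. Hence $cTr^3\le\mathbf EZ\le CTr^3$.

**Step 2: two times.** For $t\ge T$ and $h\ge\kappa\log(1/r)$ we show
$$\mathbf E[\Phi_t\Phi_{t+h}]\le Cr^3R(h),\qquad R(h)=Cr^2\sum_k\hat\Lambda(k)e^{-c_*\|k\alpha\|^2h}+Cr^{20}.\tag{26}$$
At time $t$ the arc has become very long. We cut it into pieces of length comparable to $\rho$ and restart on each piece that meets $\mathrm{supp}\,\Phi$. Let $w_2\in C_c^\infty((-1,1))$, $w_2\ge0$, $\sum_{j\in\mathbb Z}w_2(\cdot-j)=1$; put $p_j=j\rho e^{-t}$ and $z_j=g_tu_{p_j}x$. With $\xi=e^t(p-p_j)$, (1) gives $g_tu_px=u_\xi z_j$. Let $\chi_j=1$ if $u_\xi z_j\in\mathrm{supp}\,\Phi$ for some $|\xi|\le\rho$, and $\chi_j=0$ otherwise. Insert $1=\sum_jw_2(e^t(p-p_j)/\rho)$. Only $j$ with $-\rho e^{-t}\le p_j\le\rho+\rho e^{-t}$ matter. As $\Phi(u_\xi z_j)\le\chi_j$ for $|\xi|\le\rho$, summing over these $j$ gives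
$$\mathbf E[\Phi_t\Phi_{t+h}]\le\frac2\rho\sum_j\chi_je^{-t}\int w_2(\xi/\rho)\Phi(g_hu_\xi z_j)\,d\xi\le2R(h)\,e^{-t}\sum_j\chi_j,$$
where the last inequality is (17) and (19) for $w=w_2$, with base point $z_j$, and $\sum_k\hat\Lambda(k)\le2$.

It remains to count the $j$ with $\chi_j=1$. If $u_\xi z_j\in\mathrm{supp}\,\Phi$ with $|\xi|\le\rho$, then for every $|\xi'|\le\rho$ we have $u_{\xi'}z_j=u_{\xi'-\xi}u_\xi z_j$ with $|\xi'-\xi|\le2\rho$, so (18) gives $\Phi^\sharp(u_{\xi'}z_j)\ge1$. Hence
$$\chi_j\le\frac1{2\rho}\int_{-\rho}^\rho\Phi^\sharp(u_{\xi'}z_j)\,d\xi'=\frac{e^t}{2\rho}\int_{|p-p_j|\le\rho e^{-t}}\Phi^\sharp(g_tu_px)\,dp .$$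
Each $p$ lies in at most three of these intervals, and all of them are in $[-2\rho,3\rho]$. By (25),
$$e^{-t}\sum_j\chi_j\le\frac3{2\rho}\int_{-2\rho}^{3\rho}\Phi^\sharp(g_tu_px)\,dp\le Cr^3,$$
which proves (26).

**Step 3: second moment.** Write $\mathbf E[Z^2]=2\iint_{T\le t\le t+h\le2T}\mathbf E[\Phi_t\Phi_{t+h}]\,dt\,dh$. For gaps $h\le\kappa\log(1/r)$ use $\Phi_{t+h}\le1$, for the others (26):
$$\mathbf E[Z^2]\le2\kappa\log(1/r)\,\mathbf EZ+2T\cdot Cr^3\int_0^TR(h)\,dh .$$
Since $\int_0^Te^{-c_*\|k\alpha\|^2h}dh\le\min(T,\frac1{c_*\|k\alpha\|^2})$, (23) bounds the terms $k\ne0$ of $\int_0^TR$ by $Cr^2\cdot CrT$; the term $k=0$ is at most $Cr^2\hat\Lambda(0)T\le Cr^3T$, and the remainder is $CTr^{20}$. Therefore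
$$\mathbf E[Z^2]\le C\big(Tr^3\log(1/r)+T^2r^6\big).$$

**Step 4: conclusion.** By Cauchy–Schwarz, $\mathbf P(Z>0)\ge(\mathbf EZ)^2/\mathbf E[Z^2]\ge\frac{cTr^3}{\log(1/r)+Tr^3}$. If $Z>0$, then $\Phi_t>0$ for some $t\in[T,2T]$, so by the property of $\mathrm{supp}\,\Phi$ the ball $B^X(x_0,\frac r2)$ is hit at some time in $[T,2T+1]$. The density of $\mathbf P$ is at most $2/\rho$ and supported in $(0,\rho)$, so (24) follows with a smaller $c<1$. $\square$

## 14. Covering the missing set

**Step 1: one arc.** For $x_1\in X$ let $E'(x_1)=\{p\in[0,\rho]:\ g_tu_px_1\notin B^X(x_0,\frac{3r}4)\ \forall t\ge0\}$. We bound its box dimension, uniformly in $x_1$, as in the model of Section 2. Let $N=\lceil e^{2T+1}\rceil$ and $t_b=\log N$; then $t_b\in[2T+1,4T]$. Split $[0,\rho]$ into $N$ intervals $I_i=[p_i,p_i+\rho/N]$. For $0\le t\le t_b$ the set $g_tu_{I_i}x_1$ lies in $u_{[0,\rho]}z$ for some $z$, by (1), so its diameter is at most $r/4$. If one point of $I_i$ hits $B^X(x_0,\frac r2)$ at a time $t\le t_b$, then all of $I_i$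 is in $B^X(x_0,\frac{3r}4)$ at that time, and $I_i\cap E'(x_1)=\emptyset$. By (24) the set of such points has measure at least $p_0\rho$, so at least $p_0N$ of the intervals contain one, and at most $(1-p_0)N$ intervals meet $E'(x_1)$. For such an $I_i$ put $x_i=g_{t_b}u_{p_i}x_1$. Since $e^{t_b}=N$, we have $g_{t_b}u_{p_i+p}x_1=u_{Np}x_i$. So if $p_i+p\in E'(x_1)\cap I_i$, then $Np\in E'(x_i)$. The rescaled piece is contained in a set of the same kind, (24) holds for every base point, and the argument repeats. Thus $E'(x_1)$ is covered by at most $((1-p_0)N)^n$ intervals of length $\rho N^{-n}$ for every $n$, and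
$$\overline{\dim}_BE'(x_1)\le1-\frac{-\log(1-p_0)}{\log N}\le1-\frac{p_0}{t_b}.\tag{27}$$

**Step 2: from arcs to $X$.** The other three directions are not expanded by the flow. Let $P^-$ be the lower triangular subgroup, as before, and $Q=\mathbb R\times P^-$, of dimension $3$. Let $Q_r\subset Q$ be a compact neighborhood of $e$ with $d(g_tqg_{-t},e)<\frac r4$ for $q\in Q_r$, $t\ge0$; it exists by (1). If $qu_px_1\in E(x_0,r)$ with $q\in Q_r$, $p\in[0,\rho]$, then by (3)
$$d(g_tqu_px_1,g_tu_px_1)\le d(g_tqg_{-t},e)<\tfrac r4\qquad(t\ge0),$$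
so $g_tu_px_1\notin B^X(x_0,\frac{3r}4)$ for all $t\ge0$, that is, $p\in E'(x_1)$. The map $(q,p)\mapsto qu_p$ is a diffeomorphism of $Q\times\mathbb R$ onto an open subset of $G$, so the sets $\mathrm{int}(Q_r)u_{(0,\rho)}x_1$ are open. They cover $X$ as $x_1$ varies: take $x_1=u_{-\rho/2}z$ to cover $z$. Finitely many suffice. Since $(q,p)\mapsto qu_px_1$ is locally Lipschitz and $\dim_H(Q_r\times E')\le3+\overline{\dim}_BE'$, (27) gives
$$\dim_HE(x_0,r)\le4-\frac{p_0}{t_b}.$$

**Step 3: the value of $p_0/t_b$.** By (24), $t_b\le4T$ and $T=C_1m^{-2}$,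
$$\frac{p_0}{t_b}\ge\frac{c\,r^3}{\log(1/r)+C_1r^3m^{-2}}\ge c'\min\Big\{\frac{r^3}{\log(1/r)},\,m_\alpha(J/r)^2\Big\},$$
because the sum in the denominator is at most twice the larger term. With $c'$ renamed $c$, this is (6). $\square$

## 15. Which twists satisfy the bound

**Proof of the equivalence in Theorem 2.** Let $\alpha\notin\mathbb Q$ and suppose first $\inf_qq^2\|q\alpha\|=\sigma>0$. Then $\|k\alpha\|\ge\sigma k^{-2}\ge\sigma r^2/J^2$ for $1\le k\le J/r$, so $m_\alpha(J/r)\ge\sigma r^2/J^2$. Also $r^3/\log(1/r)\ge r^4$ for small $r$. By (6), for some $r_*'>0$, all $r<r_*'$ and all $x_0$,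
$$\text{codim}\,E(x_0,r)\ge c(\alpha)r^4\ge c'(\alpha)\mu(B^X(r)),$$
since $\mu(B^X(r))\asymp r^4$ for small $r$. For $r\ge r_*'$ we have $E(x_0,r)\subset E(x_0,r_*'/2)$, whose codimension is at least a positive constant independent of $x_0$, while $\mu(B^X(r))\le1$. So one constant $C>0$ serves all $x_0$ and $r$, and the conclusion of the conjecture holds.

Conversely, let $\inf_qq^2\|q\alpha\|=0$. Each term is positive because $\alpha\notin\mathbb Q$, so the infimum is not attained and $\liminf_qq^2\|q\alpha\|=0$. By Theorem 1(c) the conclusion fails. $\square$
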